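\title{Left-invariant Finsler metrics of non-negative and flag-wise positive curvature}

\begin{abstract}
A Finsler metric is flag-wise positively curved if every tangent plane has positive flag curvature for at least one flag pole. We disprove the conjecture that a homogeneous Finsler space $G/H$ that is flag-wise positively curved and non-negatively curved must be compact and satisfy $\mathrm{rank}\,G\le\mathrm{rank}\,H+1$. Explicit reversible left-invariant counterexamples are given on $\mathbb R\times SU(2)$ and $S^1\times SU(2)$. More generally, a connected Lie group of dimension at least two with compact Lie algebra carries a left-invariant metric of this kind exactly when the Lie algebra is non-abelian with center of dimension at most one. The metrics are perturbations of a bi-invariant Riemannian metric supported in disjoint cones of the Lie algebra.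
\end{abstract}

\section{Introduction}

Let $M$ be a smooth manifold with $\dim M\ge2$. A \emph{Finsler metric} on $M$ is a continuous function $F\colon TM\to[0,+\infty)$ that is smooth and positive on $TM\setminus0$, positively $1$-homogeneous on each tangent space, and strongly convex: for $y\in T_xM\setminus0$ the Hessian $g_{ij}(x,y)=\frac12\frac{\partial^2}{\partial y^i\partial y^j}F^2(x,y)$ is positive definite. Thus every nonzero $y\in T_xM$ determines an inner product $g_y$ on $T_xM$. The metric is \emph{reversible} if $F(x,-y)=F(x,y)$.

A \emph{flag} at $x$ consists of a two-dimensional subspace $\mathbf P\subset T_xM$ and a nonzero vector $y\in\mathbf P$, the \emph{pole}. The flag curvature $K^F(x,y,\mathbf P)$, recalled in Section~\ref{sec:formula}, measures how the geodesic with initial velocity $y$ focuses its neighbors in the direction of $\mathbf P$. If $F$ is Riemannian, it is the sectional curvature of $\mathbf P$ and does not depend on $y$. In general it does, and positivity can be required in more than one way. We call $(M,F)$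
\begin{itemize}
\item \emph{non-negatively curved} if $K^F\ge0$ for all flags, and \emph{positively curved} if $K^F>0$ for all flags;
\item \emph{flag-wise positively curved}, or \emph{(FP)}, if for every $x\in M$ and every plane $\mathbf P\subset T_xM$ there is a nonzero $y\in\mathbf P$ with $K^F(x,y,\mathbf P)>0$.
\end{itemize}

A \emph{homogeneous Finsler space} is a connected coset space $M=G/H$, $\dim M\ge2$, with a Finsler metric $F$, where $G$ is a connected Lie group that is a closed subgroup of the isometry group $I(M,F)$ (a Lie group) and acts transitively on $M$, and $H$ is the isotropy subgroup of a point; $H$ is then compact. If $M$ is compact, then $I(M,F)$ is compact, so $G$ is a compact connected Lie group. The \emph{rank} of a compact Lie group is the dimension of a maximal torus. Two facts are known.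
\begin{itemize}
\item[(K1)] A positively curved homogeneous Finsler space $G/H$ with $\dim G/H\ge2$ is compact.
\item[(K2)] If $G$ is a compact connected Lie group, $H$ is a closed subgroup, $\dim G/H\ge2$, and $G/H$ admits a positively curved $G$-homogeneous Finsler metric, then $\mathrm{rank}\,G\le\mathrm{rank}\,H+1$.
\end{itemize}
The following conjecture is posed in \cite{DX}.

\begin{quote}
\textbf{Conjecture.} A homogeneous Finsler space $G/H$ that is both flag-wise positively curved and non-negatively curved is compact and satisfies $\mathrm{rank}\,G\le\mathrm{rank}\,H+1$.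
\end{quote}

For Riemannian metrics (FP) is the same as positive curvature, so there the conjecture reduces to (K1) and (K2). The simplest test is a compact group $G=G/\{e\}$ with a bi-invariant Riemannian metric. The plane spanned by orthonormal $y,w\in\mathfrak g$ has curvature $\frac14|[y,w]|^2$, so the metric is non-negatively curved and fails (FP) exactly on the \emph{abelian} planes, those with $[\mathbf P,\mathbf P]=0$; these exist exactly when $\mathrm{rank}\,G\ge2$. The conjecture predicts that no left-invariant Finsler deformation can give every abelian plane one pole of positive curvature without creating negative curvature somewhere. This is plausible: near an abelian plane the curvature is small, and a perturbation has no evident reason to keep its sign. Nevertheless both assertions fail. Throughout,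
\[
\varphi(t)=e^{-1/t}\quad(t>0),\qquad \varphi(t)=0\quad(t\le0);
\]
this function is smooth on $\mathbb R$, all its derivatives vanish for $t\le0$, and $\varphi'>0$ on $(0,\infty)$.

\begin{theorem}\label{thm:A}
Let $G=\mathbb R\times SU(2)$ or $G=S^1\times SU(2)$, with Lie algebra $\mathfrak g=\mathbb RZ\oplus\mathfrak{su}(2)$. Let $\langle\cdot,\cdot\rangle$ be an $\mathrm{Ad}(G)$-invariant inner product on $\mathfrak g$ with $|Z|=1$ and $Z\perp\mathfrak{su}(2)$, let $a,b\in\mathfrak{su}(2)$ be orthonormal, and put
\[
v_1=\frac{2Z+a}{\sqrt5},\qquad v_2=\frac{2a+b}{\sqrt5}.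
\]
For all sufficiently small $\varepsilon>0$ the left-invariant function on $TG$ determined by $F(0)=0$ and
\[
F(y)^2=|y|^2\Big(1+\varepsilon\sum_{i=1}^2\varphi\Big(\frac{\langle v_i,y\rangle^2}{|y|^2}-\frac34\Big)\Big),\qquad y\in\mathfrak g\setminus0,
\]
is a reversible Finsler metric on $G$ that is non-negatively curved and satisfies \emph{(FP)}. Hence both the compactness claim and the rank inequality of the conjecture fail.
\end{theorem}

A Lie algebra is \emph{compact} if it carries an $\mathrm{ad}$-invariant inner product, that is, one with $\langle[x,y],z\rangle=\langle x,[y,z]\rangle$; every $\mathrm{ad}_x$ is then skew-symmetric. For connected $G$ these inner products are exactly the $\mathrm{Ad}(G)$-invariant ones, and they correspond to the bi-invariant Riemannian metrics.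

\begin{theorem}\label{thm:B}
Let $G$ be a connected Lie group, $\dim G\ge2$, whose Lie algebra $\mathfrak g$ is compact, with center $\mathfrak c(\mathfrak g)$. The following are equivalent:
\begin{itemize}
\item[(a)] $G$ admits a left-invariant Finsler metric that is non-negatively curved and \emph{(FP)};
\item[(b)] $G$ admits a left-invariant \emph{(FP)} Finsler metric;
\item[(c)] $\dim\mathfrak c(\mathfrak g)\le1$ and $\mathfrak g$ is not abelian.
\end{itemize}
In case \emph{(c)} the metric in \emph{(a)} can be taken reversible and arbitrarily $C^\infty$-close, on the unit sphere of $\mathfrak g$, to any given bi-invariant Riemannian metric.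
\end{theorem}

Since $\mathfrak{su}(n)$ is non-abelian with trivial center for $n\ge2$ and $SU(n)$ has rank $n-1$, the spaces $SU(n)/\{e\}$ show that no inequality $\mathrm{rank}\,G\le\mathrm{rank}\,H+\mathrm{const}$ holds, even for compact simple $G$.

A group $G$ with a left-invariant metric $F$ is a homogeneous Finsler space $G/\{e\}$ in the sense above. Indeed, $x\mapsto L_x$ is a continuous injective homomorphism $G\to I(G,F)$. If $L_{x_j}\to f$ in $I(G,F)$, then $x_j=L_{x_j}(e)\to x:=f(e)$, hence $f(z)=\lim x_jz=xz$ and $f=L_x$. So the image is closed and the map is a homeomorphism onto it.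

The proof rests on two observations. First, the curvature of a left-invariant metric at the pole $y$ depends only on the germ of $F$ at $y\in\mathfrak g$ (Section~\ref{sec:formula}), so unrelated perturbations can be made in disjoint cones of $\mathfrak g$; a Riemannian metric has no such freedom. Second, perturbations that depend only on $|y|^2$ and one linear form $\langle v,y\rangle$ keep the curvature non-negative, and their zero flags can be listed (Section~\ref{sec:axis}). Section~\ref{sec:central} shows the mechanism at a central pole and proves (b)$\Rightarrow$(c). Section~\ref{sec:caps} glues the perturbations, and Sections~\ref{sec:A} and~\ref{sec:B} place the cones.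

\section{The curvature of a left-invariant metric}\label{sec:formula}

We use three standard facts \cite{BCS}. For each $y\in T_xM\setminus0$ there is a linear map $R_y\colon T_xM\to T_xM$, the Riemann curvature, and along each geodesic $\gamma$ there is a covariant derivative $D$ with reference vector $\dot\gamma$, which is linear and satisfies $D(fJ)=f'J+fDJ$.
\begin{itemize}
\item[(F1)] The constant speed geodesics are the extremals of $\int\frac12F(\dot\gamma)^2\,dt$.
\item[(F2)] The variation field $J$ of any variation of $\gamma$ through constant speed geodesics satisfies $DDJ+R_{\dot\gamma}J=0$.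
\item[(F3)] For $\mathbf P=\mathrm{span}(y,w)$,
\[
K^F(x,y,\mathbf P)=\frac{g_y(R_yw,w)}{g_y(y,y)\,g_y(w,w)-g_y(y,w)^2}.
\]
\end{itemize}
The denominator in (F3) is positive, so $K^F$ has the sign of $g_y(R_yw,w)$. We shall read $R_y$ off from (F2) and need no other description of it.

Let $F$ be left-invariant on a Lie group $G$. We identify every tangent space with $\mathfrak g$ by left translation, write $K^F(y,\mathbf P)$ for $y\in\mathbf P\subset\mathfrak g$, and put $E=\frac12F^2$ on $\mathfrak g$, so that $g_y=d^2E_y$. Define a smooth map $\eta\colon\mathfrak g\setminus0\to\mathfrak g$ by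
\begin{equation}\label{eq:eta}
g_y(\eta(y),u)=dE_y([y,u])\qquad\text{for all }u\in\mathfrak g .
\end{equation}
For fixed $y\ne0$ write $Y=\mathrm{ad}_y$, $N=N_y=d\eta_y$, and $N'=d^2\eta_y(\eta(y),\cdot)$, the derivative of $y\mapsto N_y$ in the direction $\eta(y)$. These are linear maps $\mathfrak g\to\mathfrak g$.

\begin{proposition}\label{prop:R}
The constant speed geodesics are the solutions of $\dot x=xy$, $\dot y=\eta(y)$, and
\begin{equation}\label{eq:R}
R_y=\tfrac12\,\mathrm{ad}_{\eta(y)}+\tfrac12N'-\tfrac14Y^2+\tfrac14YN-\tfrac34NY-\tfrac14N^2 .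
\end{equation}
In particular $R_y$ depends only on the germ of $E$ at $y$.
\end{proposition}

\begin{proof}
For a smooth family of curves $x(s,t)$ put $y=x^{-1}\partial_tx$ and $\xi=x^{-1}\partial_sx$. The Maurer--Cartan equation gives
\begin{equation}\label{eq:MC}
\partial_sy=\partial_t\xi+[y,\xi].
\end{equation}
(For matrix groups, subtract $\partial_t\xi=-y\xi+x^{-1}\partial_s\partial_tx$ from $\partial_sy=-\xi y+x^{-1}\partial_s\partial_tx$.) For a variation with fixed endpoints, integration by parts yields
\[
\partial_s\int E(y)\,dt=\int\Big(-\big(\tfrac{d}{dt}\,dE_y\big)(\xi)+dE_y([y,\xi])\Big)\,dt .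
\]
Since $\frac{d}{dt}dE_y=g_y(\dot y,\cdot)$, fact (F1) gives $\dot y=\eta(y)$.

Now let $x(s,t)$ be a variation through geodesics, and let $\zeta=\partial_sy$ at $s=0$. Differentiating $\dot y=\eta(y)$ in $s$ gives $\dot\zeta=N\zeta$, and \eqref{eq:MC} gives $\zeta=\dot\xi+Y\xi$. As $\dot Y=\mathrm{ad}_\eta$, we obtain
\begin{equation}\label{eq:lin}
\ddot\xi+(Y-N)\dot\xi+(\mathrm{ad}_\eta-NY)\xi=0 .
\end{equation}
On the other hand, by the Leibniz rule $D=\frac{d}{dt}+\Gamma(t)$ in the left trivialization, for a smooth family of linear maps $\Gamma(t)$, and (F2) reads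
\begin{equation}\label{eq:jac}
\ddot\xi+2\Gamma\dot\xi+(\dot\Gamma+\Gamma^2+R_y)\xi=0 .
\end{equation}
At any time $t_0$ the values $\xi(t_0)$ and $\dot\xi(t_0)$ can be prescribed arbitrarily: vary the initial point $x(s,t_0)$ to prescribe $\xi(t_0)$ and the initial velocity $y(s,t_0)$ to prescribe $\zeta(t_0)$. Hence the coefficients of \eqref{eq:lin} and \eqref{eq:jac} agree. This gives $\Gamma=\frac12(Y-N)$, so $\dot\Gamma=\frac12(\mathrm{ad}_\eta-N')$ and $\Gamma^2=\frac14(Y^2-YN-NY+N^2)$, and $R_y=\mathrm{ad}_\eta-NY-\dot\Gamma-\Gamma^2$ is \eqref{eq:R}.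
\end{proof}

For $E=\frac12|y|^2$ with an invariant inner product, $dE_y([y,u])=\langle y,[y,u]\rangle=0$, so $\eta=0$, $R_y=-\frac14Y^2$ and $\langle R_yw,w\rangle=\frac14|[y,w]|^2$, as stated in the introduction.

When $\mathfrak g$ carries an invariant inner product we let $\nabla E$ be the gradient of $E$ and $S_y$ the positive definite symmetric operator with $g_y(w,u)=\langle S_yw,u\rangle$; it is the derivative of $\nabla E$ at $y$. By invariance, \eqref{eq:eta} becomes
\begin{equation}\label{eq:eta2}
S_y\,\eta(y)=[\nabla E(y),y].
\end{equation}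

\section{Central poles}\label{sec:central}

Formula \eqref{eq:R} collapses when the pole is central. This case already shows both how curvature is created on an abelian plane and when it cannot be.

\begin{lemma}\label{lem:central}
Let $F$ be any left-invariant Finsler metric, $\mathfrak g$ compact with an invariant inner product, $y\in\mathfrak c(\mathfrak g)\setminus0$ and $p=\nabla E(y)$. Then
\[
g_y(R_yw,w)=\tfrac14\big\langle S_y^{-1}[p,w],[p,w]\big\rangle\qquad(w\in\mathfrak g).
\]
\end{lemma}

\begin{proof}
Here $Y=0$, and $\eta(y)=0$ by \eqref{eq:eta2}; hence $\mathrm{ad}_{\eta(y)}=0$, $N'=0$, and \eqref{eq:R} gives $R_y=-\frac14N^2$. Differentiate \eqref{eq:eta2} at $y$ in the direction $w$. On the left the term containing the derivative of $S$ vanishes because $\eta(y)=0$; on the right we get $[S_yw,y]+[p,w]=[p,w]$. So $N=S_y^{-1}\mathrm{ad}_p$, and $\langle S_yR_yw,w\rangle=-\frac14\langle\mathrm{ad}_pS_y^{-1}\mathrm{ad}_pw,w\rangle$. The claim follows since $\mathrm{ad}_p$ is skew.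
\end{proof}

\begin{proof}[Proof of \emph{(b)}$\Rightarrow$\emph{(c)} in Theorem~\ref{thm:B}]
Suppose (c) fails. Then $\dim\mathfrak c(\mathfrak g)\ge2$; if $\mathfrak g$ is abelian this holds because $\dim G\ge2$. Let $\mathbf P\subset\mathfrak c(\mathfrak g)$ be a plane and $F$ any left-invariant Finsler metric. For every pole $y\in\mathbf P$ and every $w\in\mathbf P$ we have $[p,w]=0$, so $K^F(y,\mathbf P)=0$ by Lemma~\ref{lem:central}, and (FP) fails.
\end{proof}

\begin{example}\label{ex:su2}
Let $\mathfrak g=\mathbb RZ\oplus\mathfrak{su}(2)$ as in Theorem~\ref{thm:A}. Two elements of $\mathfrak{su}(2)$ commute only if they are linearly dependent. If $\mathbf P$ is an abelian plane, its projection to $\mathfrak{su}(2)$ is abelian, since $Z$ is central, so it has dimension at most one; as the kernel of the projection is $\mathbb RZ$, we get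
\[
\mathbf P=\mathbf P_{w}:=\mathbb RZ\oplus\mathbb Rw\quad\text{with } w\in\mathfrak{su}(2),\ |w|=1 .
\]
All these planes contain the central pole $Z$. For the bi-invariant metric $\nabla E(Z)=Z$, and they are flat. Now tilt the gradient: let $\nabla E(Z)=\alpha Z+\beta a$ with $\beta\ne0$ and $a\in\mathfrak{su}(2)$ a unit vector. By Lemma~\ref{lem:central},
\[
g_Z(R_Zw,w)=\tfrac{\beta^2}4\big\langle S_Z^{-1}[a,w],[a,w]\big\rangle ,
\]
which is positive for $w\ne\pm a$. One tilt gives a positive pole to every abelian plane except $\mathbf P_a$, and whatever $F$ is, such an exceptional plane with $K^F(Z,\mathbf P_a)=0$ remains. For a Riemannian metric the pole is irrelevant and $\mathbf P_a$ is lost. For a Finsler metric we may move to another pole of $\mathbf P_a$, say $y=a$, and there tilt the gradient toward a vector that does not commute with $a$. This is the role of $v_1$ and $v_2$ in Theorem~\ref{thm:A}.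
\end{example}

Two things are missing: the curvature at non-central poles, and non-negativity on all flags, including those close to abelian planes. Both come from an exact formula for one special class of tilts.

\section{Metrics with one axis}\label{sec:axis}

Let $\mathfrak g$ be compact with a fixed invariant inner product, and let $|v|=1$. The simplest way to tilt $\nabla E(y)$ from $y$ toward $v$ is to let $E$ depend only on $\rho=|y|^2$ and $\mu=\langle v,y\rangle$. So suppose that $F$ is a left-invariant Finsler metric and that $E(y)=f(|y|^2,\langle v,y\rangle)$ on an open set $O\subset\mathfrak g\setminus0$, with $f=f(\rho,\mu)$ smooth. Then $\nabla E(y)=Ay+Bv$ with $A=2f_\rho$ and $B=f_\mu$. Assume $A>0$ on $O$, and put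
\[
\kappa=\frac BA,\qquad\kappa_1=2\,\partial_\rho\kappa,\qquad\kappa_2=\partial_\mu\kappa,\qquad\lambda=\kappa\kappa_1-\kappa_2 ,
\]
so that $d\kappa(w)=\kappa_1\langle y,w\rangle+\kappa_2\langle v,w\rangle$. Define
\[
\Phi(y)=\frac{\nabla E(y)}{A}=y+\kappa v,\qquad d\Phi_y(w)=w+d\kappa(w)\,v,\qquad\nu=[v,y].
\]

\begin{proposition}\label{prop:axis}
For $y\in O$ and $w\in\mathfrak g$,
\begin{equation}\label{eq:axis}
g_y(R_yw,w)=A\Big(\tfrac14\big|[\Phi(y),d\Phi_y(w)]\big|^2+\tfrac34\lambda\langle\nu,w\rangle^2\Big),
\end{equation}
and $\langle\nu,w\rangle^2\le|[\Phi(y),d\Phi_y(w)]|^2$. Consequently, if $|\lambda|\le\frac16$ at $y$, then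
\[
g_y(R_yw,w)\ge\tfrac A8\big|[\Phi(y),d\Phi_y(w)]\big|^2\ge0,
\]
and $g_y(R_yw,w)=0$ if and only if $[\Phi(y),d\Phi_y(w)]=0$.
\end{proposition}

The main term of \eqref{eq:axis} is the bi-invariant curvature transported by $\Phi$. The point is that the error term, which may be negative, is bounded by the main term flag by flag, with a small constant, so it vanishes wherever the main term does.

\begin{proof}
Let $V=\mathrm{ad}_v$, so that $\nu=Vy$. By invariance $\langle\nu,y\rangle=\langle\nu,v\rangle=0$, so every function of $(\rho,\mu)$ has zero derivative in the direction $\nu$. Differentiating $\nabla E=Ay+Bv$ gives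
\[
S_yw=Aw+dA(w)\,y+dB(w)\,v ,
\]
hence $S_y\nu=A\nu$. By \eqref{eq:eta2}, $S_y\eta=[Ay+Bv,y]=B\nu$, and therefore $\eta(y)=\kappa\nu=\kappa[v,y]$ on $O$.

\emph{The terms of \eqref{eq:R}.} We have $Nw=\kappa Vw+d\kappa(w)\nu$. By invariance,
\[
d\kappa(\nu)=0,\qquad d\kappa(Yw)=\kappa_2\langle v,[y,w]\rangle=\kappa_2\langle\nu,w\rangle,\qquad d\kappa(Vw)=\kappa_1\langle y,[v,w]\rangle=-\kappa_1\langle\nu,w\rangle .
\]
To compute $N'w$, differentiate $N_yw=\kappa Vw+(\kappa_1\langle y,w\rangle+\kappa_2\langle v,w\rangle)Vy$ in the direction $\kappa\nu$; the functions $\kappa,\kappa_1,\kappa_2$ have zero derivative, and only $\langle y,w\rangle$ and $Vy$ contribute. Altogether,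
\begin{align*}
\mathrm{ad}_\eta w&=\kappa(VY-YV)w,\\
N'w&=\kappa\,d\kappa(w)V\nu+\kappa\kappa_1\langle\nu,w\rangle\nu,\\
YNw&=\kappa YVw+d\kappa(w)Y\nu,\\
NYw&=\kappa VYw+\kappa_2\langle\nu,w\rangle\nu,\\
N^2w&=\kappa^2V^2w+\kappa\,d\kappa(w)V\nu-\kappa\kappa_1\langle\nu,w\rangle\nu .
\end{align*}
Put $U=\mathrm{ad}_{\Phi(y)}=Y+\kappa V$, insert these expressions in \eqref{eq:R} and collect terms of three kinds. The words in $V$ and $Y$ applied to $w$ give
\[
-\tfrac14Y^2+\big(\tfrac12-\tfrac34\big)\kappa VY+\big(-\tfrac12+\tfrac14\big)\kappa YV-\tfrac14\kappa^2V^2=-\tfrac14U^2 .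
\]
The coefficient of $d\kappa(w)$ is $\frac12\kappa V\nu+\frac14Y\nu-\frac14\kappa V\nu=\frac14U\nu$. The coefficient of $\langle\nu,w\rangle\nu$ is $\frac12\kappa\kappa_1-\frac34\kappa_2+\frac14\kappa\kappa_1=\frac34\lambda$. Since $Uv=[y,v]=-\nu$, we have $U\nu=-U^2v$, and with $w'=d\Phi_y(w)=w+d\kappa(w)v$,
\[
R_yw=-\tfrac14U^2w'+\tfrac34\lambda\langle\nu,w\rangle\nu .
\]

\emph{Pairing with $S_yw$.} From $U\Phi(y)=0$ we get $U^2y=-\kappa U^2v$, and $B=\kappa A$ gives $dB-\kappa\,dA=A\,d\kappa$. Hence
\[
U^2S_yw=AU^2w+(dB-\kappa\,dA)(w)\,U^2v=AU^2w' .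
\]
As $U$ is skew, $\langle U^2w',S_yw\rangle=\langle w',U^2S_yw\rangle=-A|Uw'|^2$. Also $\langle\nu,S_yw\rangle=\langle S_y\nu,w\rangle=A\langle\nu,w\rangle$. This proves \eqref{eq:axis}.

\emph{The error term.} Since $\nu\perp v$,
\[
\langle\nu,w\rangle=\langle\nu,w'\rangle=-\langle Uv,w'\rangle=\langle v,Uw'\rangle ,
\]
so $\langle\nu,w\rangle^2\le|Uw'|^2$ because $|v|=1$. If $|\lambda|\le\frac16$, the bracket in \eqref{eq:axis} is at least $(\frac14-\frac18)|Uw'|^2$, and if $Uw'=0$ both of its terms vanish.
\end{proof}

\begin{remark}
The geodesics explain the appearance of $\Phi$. Along $\dot y=\kappa[v,y]$ the quantities $\rho,\mu$ and hence $\kappa$ are constant, so $y(t)=\mathrm{Ad}(\exp t\kappa v)y_0$, and $x(t)=x_0\exp(t\Phi(y_0))\exp(-t\kappa v)$ satisfies $x^{-1}\dot x=\mathrm{Ad}(\exp t\kappa v)\Phi(y_0)-\kappa v=y(t)$. A geodesic of $F$ is thus a bi-invariant geodesic with velocity $\Phi(y_0)$, dragged along the flow of right translations by $\exp(-t\kappa v)$.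
\end{remark}

\begin{example}\label{ex:linear}
For the Riemannian metric $E=\frac12(|y|^2+\varepsilon\langle v,y\rangle^2)$ we have $A=1$, $\kappa=\varepsilon\mu$, $\lambda=-\varepsilon$, and $\Phi(y)=y+\varepsilon\langle v,y\rangle v$ is linear. For $|\varepsilon|\le\frac16$ the metric is non-negatively curved, $\Phi$ is invertible, and $\mathbf P$ is flat exactly when $\Phi(\mathbf P)$ is abelian. A linear tilt only moves the flat planes. To remove them, $\kappa$ must be nonlinear.
\end{example}

\section{Perturbations in disjoint caps}\label{sec:caps}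

One axis is not enough (Example~\ref{ex:su2}), while Proposition~\ref{prop:axis} allows only one axis near each pole. We therefore cut the tilts off and support them in disjoint cones. Let $\mathfrak g$ be compact with an invariant inner product, let $v_1,\dots,v_k$ be unit vectors and $c_1,\dots,c_k\in(0,1)$. Put $s_i(y)=\langle v_i,y\rangle^2/|y|^2$ and define the \emph{caps}
\[
C_i=\{y\ne0:s_i(y)\ge c_i^2\},\qquad C_i^\circ=\{y\ne0:s_i(y)>c_i^2\}.
\]
Each $C_i$ is a double cone around the line $\mathbb Rv_i$, closed in $\mathfrak g\setminus0$. Assume that $C_1,\dots,C_k$ are \emph{pairwise disjoint}, and set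
\begin{equation}\label{eq:E}
E(y)=\tfrac12F(y)^2=\tfrac12|y|^2\Big(1+\varepsilon\sum_{i=1}^k\varphi\big(s_i(y)-c_i^2\big)\Big),\qquad F(0)=0 .
\end{equation}
On the open set $O_i=(\mathfrak g\setminus0)\setminus\bigcup_{j\ne i}C_j$ only the $i$-th term of the sum can be nonzero. By disjointness $C_i\subset O_i$, and a point outside all caps lies in every $O_i$; so the $O_i$ cover $\mathfrak g\setminus0$. On $O_i$ we use the notation of Section~\ref{sec:axis} with $v=v_i$.

\begin{proposition}\label{prop:caps}
For all sufficiently small $\varepsilon>0$, formula \eqref{eq:E} defines a reversible, non-negatively curved left-invariant Finsler metric. For $y\in\mathbf P\cap O_i$,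
\begin{equation}\label{eq:zero}
K^F(y,\mathbf P)=0\iff[\,y+\kappa v_i,\;w+d\kappa(w)v_i\,]=0\ \text{ for all }w\in\mathbf P .
\end{equation}
Moreover $\kappa\ne0$ on $C_i^\circ$, while $\kappa=0$ and $d\kappa=0$ on $O_i\setminus C_i^\circ$.
\end{proposition}

\begin{proof}
The difference $E-\frac12|y|^2$ is $\varepsilon$ times a fixed smooth $2$-homogeneous function on $\mathfrak g\setminus0$, whose Hessian is $0$-homogeneous and hence bounded. So the Hessian of $E$ is positive definite for small $\varepsilon$. The function $F$ is continuous, positive off $0$, $1$-homogeneous and even.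

On $O_i$ we have $E=f(\rho,\mu)=\frac12\rho\,(1+\varepsilon\varphi(s-c_i^2))$ with $s=\mu^2/\rho\in[0,1]$. With $\varphi,\varphi'$ evaluated at $s-c_i^2$,
\[
A=1+\varepsilon(\varphi-s\varphi'),\qquad B=\varepsilon\mu\varphi',\qquad\kappa=\mu\,h(s),\quad h(s)=\frac{\varepsilon\varphi'}{1+\varepsilon(\varphi-s\varphi')} .
\]
Then $\kappa_1=-2\mu sh'/\rho$ and $\kappa_2=h+2sh'$, so
\[
\lambda=-\big(h+2sh'+2s^2hh'\big)
\]
is a function of $s$ alone. As $\varphi,\varphi',\varphi''$ are bounded on $[-1,1]$, we have $A=1+O(\varepsilon)$ and $h,h'=O(\varepsilon)$ uniformly on $[0,1]$. For small $\varepsilon$, therefore, $A\ge\frac12$ and $|\lambda|\le\frac16$ on $O_i$ for every $i$, and Proposition~\ref{prop:axis} gives $K^F\ge0$.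

It also shows that $K^F(y,\mathrm{span}(y,w_0))=0$ if and only if $[\Phi(y),d\Phi_y(w_0)]=0$. The map $w\mapsto[\Phi(y),d\Phi_y(w)]$ is linear and kills $y$, because $\Phi$ is $1$-homogeneous and so $d\Phi_y(y)=\Phi(y)$. This gives \eqref{eq:zero}. Finally, on $C_i^\circ$ we have $\mu\ne0$ and $\varphi'>0$, so $\kappa\ne0$; for $s\le c_i^2$ we have $\varphi'=\varphi''=0$, so $h=h'=0$ and $\kappa=\kappa_1=\kappa_2=0$.
\end{proof}

Fix such an $\varepsilon$. Call a plane $\mathbf P\subset\mathfrak g$ \emph{flat} if $K^F(y,\mathbf P)=0$ for every nonzero $y\in\mathbf P$. Since $K^F\ge0$ and $F$ is left-invariant, (FP) holds if and only if no plane is flat.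

\begin{lemma}\label{lem:flat}
A plane $\mathbf P$ is flat if and only if $[\mathbf P,\mathbf P]=0$ and $[v_i,\mathbf P]=0$ for every $i$ with $\mathbf P\cap C_i^\circ\ne\emptyset$.
\end{lemma}

\begin{proof}
Suppose the two conditions hold and let $y\in\mathbf P\setminus0$. If $y\in C_i^\circ$, the bracket in \eqref{eq:zero} vanishes because $y,w,v_i$ commute. If $y$ lies in no $C_i^\circ$, the bracket is $[y,w]=0$. So $\mathbf P$ is flat.

Conversely, let $\mathbf P$ be flat. We first find a pole where the metric is unperturbed. The unit circle of $\mathbf P$ lies in no single $C_i$, since $\mathbf P$ contains a nonzero vector orthogonal to $v_i$ and $c_i>0$. Being connected, it is then not covered by the finitely many disjoint closed sets $C_i$. At a point $y\in\mathbf P\setminus0$ outside all caps, \eqref{eq:zero} says $[y,\mathbf P]=0$, so $\mathbf P$ is abelian.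

Now let $\mathbf P\cap C_i^\circ\ne\emptyset$ and write $v=v_i$, $c=c_i$. For $y\in\mathbf P\cap C_i^\circ$ and $w\in\mathbf P$, \eqref{eq:zero} and $[y,w]=0$ give
\begin{equation}\label{eq:comm}
0=[\,y+\kappa v,\;w+d\kappa(w)v\,]=\big[v,\;\kappa w-d\kappa(w)y\big].
\end{equation}
Suppose $[v,\mathbf P]\ne0$. We show that \eqref{eq:comm} forces $\kappa$ to be linear on $\mathbf P$ inside the cap, as in Example~\ref{ex:linear}, and that this is incompatible with the cutoff. Choose $u\in\mathfrak g$ such that the linear functional $\ell(w)=\langle u,[v,w]\rangle$ on $\mathbf P$ is nonzero. Pairing \eqref{eq:comm} with $u$ gives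
\[
\kappa(y)\,\ell(w)=d\kappa_y(w)\,\ell(y)\qquad(y\in\mathbf P\cap C_i^\circ,\ w\in\mathbf P).
\]
Taking $w$ with $\ell(w)\ne0$ and using $\kappa(y)\ne0$, we see that $\ell(y)\ne0$ on $\mathbf P\cap C_i^\circ$. The identity then says that $\kappa/\ell$ has zero differential on this open subset of $\mathbf P$. Let $v_{\mathbf P}$ be the orthogonal projection of $v$ to $\mathbf P$ and $\Sigma=\{y\in\mathbf P\setminus0:\langle v_{\mathbf P},y\rangle>c|y|\}$. Then $\mathbf P\cap C_i^\circ=\Sigma\cup(-\Sigma)$, so $\Sigma\ne\emptyset$ and $|v_{\mathbf P}|>c$; thus $\Sigma$ is an open sector of half-angle $\arccos(c/|v_{\mathbf P}|)\in(0,\frac\pi2)$. It is connected, so $\kappa=\sigma\ell$ on $\Sigma$ for a constant $\sigma$, and $\sigma\ne0$ since $\kappa\ne0$. The two rays bounding $\Sigma$ lie in $C_i\setminus C_i^\circ\subset O_i$, where $\kappa=0$; by continuity $\ell$ vanishes on both. The angle between them lies in $(0,\pi)$, so they span $\mathbf P$ and $\ell=0$, a contradiction.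
\end{proof}

The first step of the proof shows that every abelian plane keeps poles of zero curvature, namely those outside the caps. So these metrics are not positively curved when abelian planes exist, in agreement with (K1) and (K2).

\section{Two caps for $\mathbb R\times SU(2)$ and $S^1\times SU(2)$}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The function $F$ is \eqref{eq:E} with $k=2$ and $c_1^2=c_2^2=\frac34$. If $y\in C_1\cap C_2$, the line $\mathbb Ry$ makes an angle at most $30^\circ$ with each of $\mathbb Rv_1$ and $\mathbb Rv_2$; these lines then make an angle at most $60^\circ$, that is, $|\langle v_1,v_2\rangle|\ge\frac12$. But $\langle v_1,v_2\rangle=\frac25$. So the caps are disjoint, and by Proposition~\ref{prop:caps}, $F$ is a reversible non-negatively curved Finsler metric for small $\varepsilon$.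

Suppose $\mathbf P$ is flat. By Lemma~\ref{lem:flat} it is abelian, so $\mathbf P=\mathbb RZ\oplus\mathbb Rw$ with a unit vector $w\in\mathfrak{su}(2)$ (Example~\ref{ex:su2}). If $w\ne\pm a$, then $Z\in\mathbf P\cap C_1^\circ$ because $\langle v_1,Z\rangle^2=\frac45>\frac34$, while $[v_1,w]=\frac1{\sqrt5}[a,w]\ne0$. If $w=\pm a$, then $a\in\mathbf P\cap C_2^\circ$ because $\langle v_2,a\rangle^2=\frac45>\frac34$, while $[v_2,a]=\frac1{\sqrt5}[b,a]\ne0$. Both cases contradict Lemma~\ref{lem:flat}, so (FP) holds.

The group $\mathbb R\times SU(2)$ is not compact. For $G=S^1\times SU(2)$ and $H=\{e\}$ we have $\mathrm{rank}\,G=2>1=\mathrm{rank}\,H+1$.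
\end{proof}

The second cap cannot be omitted: with $C_1$ alone, the abelian plane $\mathbb RZ\oplus\mathbb Ra$ contains $v_1$, so it commutes with $v_1$ and is flat by Lemma~\ref{lem:flat}.

\section{Caps that meet every plane twice}\label{sec:B}

In Theorem~\ref{thm:B} the implication (a)$\Rightarrow$(b) is trivial and (b)$\Rightarrow$(c) was proved in Section~\ref{sec:central}. It remains to prove (c)$\Rightarrow$(a). Two caps sufficed above because all abelian planes passed through $Z$. In general we do not analyze the abelian planes at all. A plane that meets one open cap may commute with its axis; but if every plane meets two open caps, and the axes of any two caps have common centralizer $\mathfrak c(\mathfrak g)$, then by Lemma~\ref{lem:flat} a flat plane lies in the center. The first requirement is metric, the second is generic.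

Let $W$ be a Euclidean space of dimension $n\ge2$. On the projective space $\mathbb P(W)$ use the angle between lines,
\[
d([x],[y])=\arccos\frac{|\langle x,y\rangle|}{|x|\,|y|},
\]
which is the distance induced by the round unit sphere. A plane $\mathbf P\subset W$ gives a projective line $[\mathbf P]$, a circle of length $\pi$ on which $d$ is the length of the shorter arc. A cap with axis $v$ and $c=\cos r$ is the cone over the closed ball $\bar B([v],r)$. We need balls that are disjoint and yet block every line. The two demands pull in opposite directions; they are reconciled by taking $r$ small, so that a line is long compared with $r$. A random configuration then has about $1/r$ independent chances to put an isolated center next to a given line and fails with probability exponentially small in $1/r$, while only polynomially many lines need to be tested.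

\begin{lemma}\label{lem:balls}
For every sufficiently small $r>0$ there is a finite set $\mathcal Y\subset\mathbb P(W)$ with pairwise distances greater than $2r$ such that for every plane $\mathbf P'\subset W$ at least two points of $\mathcal Y$ have distance at most $r/2$ from $[\mathbf P']$.
\end{lemma}

\begin{proof}
Let $0<r\le\frac14$.

\emph{Candidate centers.} Let $X\subset\mathbb P(W)$ be a maximal set with pairwise distances at least $r/4$. It is finite by compactness, and by maximality every point is within $r/4$ of $X$. We claim that $\#(X\cap\bar B(q,4r))\le C:=33^{n-1}$ for all $q$. The open balls of radius $r/8$ around the points of $X\cap\bar B(q,4r)$ are disjoint and lie in the ball of radius $33r/8<\pi/2$ around $q$. A ball of radius $t<\pi/2$ has volume $\omega\int_0^t\sin^{n-2}\tau\,d\tau$ with $\omega$ depending only on $n$, and $|\sin33\tau|\le33\sin\tau$ on $[0,\pi]$ gives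
\[
\int_0^{33t}\sin^{n-2}\tau\,d\tau=33\int_0^t\sin^{n-2}(33\tau)\,d\tau\le33^{n-1}\int_0^t\sin^{n-2}\tau\,d\tau
\]
for $t=r/8$. This proves the claim.

\emph{Test planes.} Let $\delta=r/16$ and let $T$ be a maximal set of unit vectors with pairwise Euclidean distances at least $\delta$. The open Euclidean balls of radius $\delta/2$ around points of $T$ are disjoint and lie in the ball of radius $1+\delta/2$, so $\#T\le(1+2/\delta)^n\le(33/r)^n$. Let $\mathcal P$ be the set of planes spanned by two independent points of $T$; then $\#\mathcal P\le(33/r)^{2n}$. We claim that for every plane $\mathbf P'$ there is $\mathbf P\in\mathcal P$ such that every point of $[\mathbf P]$ is within $r/4$ of $[\mathbf P']$. Let $a,b$ be an orthonormal basis of $\mathbf P'$ and choose $a_0,b_0\in T$ with $|a-a_0|,|b-b_0|\le\delta$. Then $|\langle a_0,b_0\rangle|=|\langle a_0-a,b_0\rangle+\langle a,b_0-b\rangle|\le2\delta\le\frac12$, so $a_0,b_0$ span a plane $\mathbf P\in\mathcal P$. A unit vector $x=\alpha a_0+\beta b_0$ satisfies $1\ge\alpha^2+\beta^2-|\alpha\beta|\ge\frac12(\alpha^2+\beta^2)$, hence $|\alpha|+|\beta|\le2$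 and $|x-(\alpha a+\beta b)|\le2\delta=r/8$. So $d([x],[\mathbf P'])\le\arcsin\frac r8\le\frac\pi2\cdot\frac r8<\frac r4$.

\emph{Random choice.} Let $X'\subset X$ contain each point of $X$ independently with probability $\frac12$, and let $\mathcal Y$ be the set of points of $X'$ at distance greater than $2r$ from every other point of $X'$. Fix $\mathbf P\in\mathcal P$, let $m=\lfloor\pi/(9r)\rfloor$, and take $m$ equally spaced points $q_1,\dots,q_m$ on $[\mathbf P]$. Their pairwise distances are at least $9r$, so the balls $\bar B(q_j,4r)$ are disjoint. Choose $x_j\in X$ with $d(x_j,q_j)\le r/4$, and let $\mathcal E_j$ be the event $X'\cap\bar B(q_j,4r)=\{x_j\}$. It prescribes the choice at no more than $C$ points, so its probability is at least $\theta:=2^{-C}$, and the events $\mathcal E_1,\dots,\mathcal E_m$ are independent since they concern disjoint subsets of $X$. The probability that fewer than two of them occur is at most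
\[
(1-\theta)^m+m(1-\theta)^{m-1}\le(m+1)(1-\theta)^{m-1}.
\]
Since $\theta$ depends only on $n$ and $m\ge\pi/(9r)-1$, the product $(33/r)^{2n}(m+1)(1-\theta)^{m-1}$ tends to $0$ as $r\to0$. For small $r$ it is less than $1$, so some $X'$ makes at least two of the events occur for every $\mathbf P\in\mathcal P$. Fix such an $X'$.

If $\mathcal E_j$ occurs, every other point $x'\in X'$ lies outside $\bar B(q_j,4r)$, so $d(x',x_j)>4r-\frac r4>2r$ and $x_j\in\mathcal Y$. Different $j$ give different $x_j$, as the balls are disjoint. Given $\mathbf P'$, take the approximating $\mathbf P\in\mathcal P$ and two events that occur for it; the corresponding points satisfy $d(x_j,[\mathbf P'])\le d(x_j,q_j)+d(q_j,[\mathbf P'])\le\frac r2$.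
\end{proof}

\begin{lemma}\label{lem:generic}
Let $\mathfrak g$ be a compact Lie algebra and let $\Omega$ be the set of $(u,v)\in\mathfrak g\times\mathfrak g$ with $\{x\in\mathfrak g:[u,x]=[v,x]=0\}=\mathfrak c(\mathfrak g)$. There is a nonzero polynomial $\Delta$ on $\mathfrak g\times\mathfrak g$ with $\Omega=\{\Delta\ne0\}$.
\end{lemma}

\begin{proof}
The linear map $x\mapsto([u,x],[v,x])$ has kernel containing $\mathfrak c(\mathfrak g)$, so its rank is at most $l=\dim\mathfrak g-\dim\mathfrak c(\mathfrak g)$, with equality exactly when $(u,v)\in\Omega$. Let $\Delta(u,v)$ be the sum of the squares of its $l\times l$ minors. Then $\Omega=\{\Delta\ne0\}$, and it remains to show $\Omega\ne\emptyset$.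

Let $\mathfrak t$ be a maximal abelian subalgebra. The operators $\mathrm{ad}_x$, $x\in\mathfrak t$, are skew and commute. Their common kernel is $\mathfrak t$, since $\mathfrak t+\mathbb Rz$ is abelian for $z$ in the kernel. Simultaneous block diagonalization splits $\mathfrak t^\perp$ orthogonally into planes $W_1,\dots,W_q$ with $\mathrm{ad}_x|_{W_j}=\alpha_j(x)J_j$, where $J_j$ is a rotation by $\pi/2$ and $\alpha_j$ is a nonzero linear functional on $\mathfrak t$. Choose $u\in\mathfrak t$ with $\alpha_j(u)\ne0$ for all $j$, and $v=\sum_jw_j$ with $0\ne w_j\in W_j$. If $[u,x]=0$, then $x\in\mathfrak t$, since $\mathrm{ad}_u$ is invertible on $\mathfrak t^\perp$. If also $0=[x,v]=\sum_j\alpha_j(x)J_jw_j$, then all $\alpha_j(x)$ vanish and $x$ is central. So $(u,v)\in\Omega$.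
\end{proof}

\begin{proof}[Proof of \emph{(c)}$\Rightarrow$\emph{(a)} in Theorem~\ref{thm:B}]
Fix any invariant inner product on $\mathfrak g$. Apply Lemma~\ref{lem:balls} to $W=\mathfrak g$ with some $r<\pi/8$ and write $\mathcal Y=\{[u_1],\dots,[u_k]\}$ with unit vectors $u_i$. The product $\prod_{i\ne j}\Delta(z_i,z_j)$ is a nonzero polynomial on $\mathfrak g^k$, so it is nonzero at points $(z_1,\dots,z_k)$ arbitrarily close to $(u_1,\dots,u_k)$. Put $v_i=z_i/|z_i|$. As $\Omega$ is invariant under rescaling each entry by a nonzero factor, $(v_i,v_j)\in\Omega$ for all $i\ne j$. If the $z_i$ are close enough to the $u_i$, the finitely many strict inequalities $d([v_i],[v_j])>2r$ persist and $d([u_i],[v_i])\le r/4$, so every plane $\mathbf P$ has $d([v_i],[\mathbf P])\le\frac34r<r$ for at least two indices $i$.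

Put $c_i=\cos r$. The caps $C_i$ are the cones over the balls $\bar B([v_i],r)$, hence pairwise disjoint, and every plane meets $C_i^\circ$ for at least two indices. Define $F$ by \eqref{eq:E} with $\varepsilon$ small. By Proposition~\ref{prop:caps} it is a reversible, non-negatively curved left-invariant Finsler metric. If a plane $\mathbf P$ were flat, Lemma~\ref{lem:flat} would give $[v_i,\mathbf P]=[v_j,\mathbf P]=0$ for some $i\ne j$, hence $\mathbf P\subset\mathfrak c(\mathfrak g)$. This contradicts $\dim\mathfrak c(\mathfrak g)\le1$, and it is the only place where (c) is used. So (FP) holds. On the unit sphere $F=(1+\varepsilon\psi)^{1/2}$ with the fixed smooth function $\psi=\sum_i\varphi(s_i-c_i^2)$, and this tends to $1$ in $C^\infty$ as $\varepsilon\to0$.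
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCS}
Bao, Chern and Shen, \emph{An Introduction to Riemann--Finsler Geometry}.

\bibitem{DX}
Shaoqiang Deng and Ming Xu, \emph{Recent progress on homogeneous Finsler spaces with positive curvature}, arXiv:1612.08372 (2016).

\end{thebibliography}
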